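\title{Non-nilpotent subsets of finite groups of Lie type of arbitrary rank}

\begin{abstract}
For a finite group $H$ let $\omega_\infty(H)$ be the largest size of a subset in which no two distinct elements generate a nilpotent subgroup. For the finite groups of Lie type of Lie rank $1$ this number is a polynomial in $q$ whose nonzero coefficients are $\pm1$. We show that neither property survives in higher rank. For large $q$, the number $\omega_\infty(G^F)$ is a polynomial in $q$ exactly for the families of type $A$, twisted or not, and for the Suzuki and Ree families; and even then other coefficients occur, for instance $3$ for $SL_3(q)$ and $5/2$ for ${}^2F_4(q)$. The proof compares $\omega_\infty(G^F)$ with the number of $F$-stable pairs consisting of a Levi subgroup and one of its Borel subgroups. The discrepancy comes from centralizers of semisimple elements that are not Levi subgroups, and which of these occur depends on $q$ modulo the bad primes.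
\end{abstract}

\section{Introduction}\label{sec:intro}

Let $H$ be a finite group. We call two elements $x,y\in H$ \emph{linked} if the subgroup $\langle x,y\rangle$ is nilpotent, and we call a subset of $H$ \emph{non-nilpotent} if no two distinct elements of it are linked. Let $\omega_\infty(H)$ be the largest size of a non-nilpotent subset. If ``nilpotent'' is replaced by ``nilpotent of class at most $c$'', one obtains invariants $\omega_c(H)$, of which $\omega_1(H)$ is the largest size of a set of pairwise non-commuting elements; here we consider only $\omega_\infty$.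

The number $\omega_\infty(H)$ measures how far $H$ is from being nilpotent. It equals $1$ exactly when $H$ is nilpotent: if any two elements are linked, then for each prime $\ell$ a product of two $\ell$-elements is an $\ell$-element, so every Sylow subgroup is normal. Moreover, a nilpotent subgroup contains at most one element of a non-nilpotent set, so $\omega_\infty(H)\le n$ whenever $H$ is a union of $n$ nilpotent subgroups.

Let $G$ be a simple algebraic group over $k=\overline{\mathbb F}_p$ and $F$ a Frobenius (Steinberg) endomorphism, so that $G^F$ is a finite group of Lie type. We write $q$ for the level of $F$ in the standard normalization: $G^F=X(q)$ or ${}^dX(q)$, and $q=2^{2a+1},3^{2a+1},2^{2a+1}$ for the Suzuki and Ree groups ${}^2B_2(q)$, ${}^2G_2(q)$, ${}^2F_4(q)$; for example, a Sylow $3$-subgroup of ${}^2G_2(q)$ has order $q^3$. A \emph{family} is the collection of groups $G^F$ obtained by fixing the root system of $G$, the isogeny type of $G$ and the twisting type of $F$, and letting $q$ run over all admissible values. Apart from the Suzuki and Ree families, all prime powers are admissible, so the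 characteristic varies within a family. We say that $\omega_\infty(G^F)$ is \emph{eventually polynomial} for a family if there is one polynomial $P$ with rational coefficients such that $\omega_\infty(G^F)=P(q)$ for all sufficiently large admissible $q$.

When $G^F$ has twisted Lie rank $1$ and $q>5$, it is known that $\omega_\infty(G^F)$ is a polynomial in $q$, depending only on the family, whose nonzero coefficients are $1$ or $-1$; the abstract of \cite{ABG} describes these polynomials as having coefficients in $\{0,1\}$. The following questions, for arbitrary rank, come from the paper \cite{ABG} of Azad, Britnell and Gill.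
\begin{enumerate}
\item[(1)] Is $\omega_\infty(G^F)$ eventually polynomial for every family?
\item[(2)] Are the nonzero coefficients of such a polynomial always $1$ or $-1$?
\end{enumerate}
One would guess that the answer to (1) is yes. The nilpotent subgroups that first come to mind are the Sylow $p$-subgroups and the maximal tori, and the number of each, like the order of $G^F$, is a polynomial in $q$ depending only on the family. Nevertheless both answers are negative. Throughout, ``large'' means larger than a bound that depends only on the family.

\begin{theorem}\label{thm:answers}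
\begin{enumerate}
\item[(1)] The number $\omega_\infty(Sp_4(q))$ is not eventually polynomial. For large $q=2^j$ it equals
\[
q^8+2q^7+2q^6+2q^5+3q^4+2q^3+2q^2+2q+1,
\]
and for large $q=3^j$ with $j$ odd it is strictly larger than this expression.
\item[(2)] For all large $q$,
\[
\omega_\infty(SL_3(q))=q^6+q^5+2q^4+3q^3+3q^2+2q+1 .
\]
\end{enumerate}
\end{theorem}

\begin{theorem}\label{thm:class}
Fix a family.
\begin{enumerate}
\item[(a)] For type $A_{n-1}$, of any isogeny type, twisted or not, $\omega_\infty(G^F)$ is eventually polynomial. The nonzero coefficients are all $\pm1$ if and only if the type is $A_1$ or ${}^2A_2$, that is, if and only if the Lie rank is $1$.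
\item[(b)] For the Suzuki and Ree families $\omega_\infty(G^F)$ is eventually polynomial. The polynomial is $q^4+q^2+1$ for ${}^2B_2$ and $q^6+q^5+q^3+q^2+1$ for ${}^2G_2$. For ${}^2F_4$ it is
\begin{multline*}
q^{24}+q^{12}(q^6+1)(q^3+1)(q^2+1)+q^{12}(q^6+1)(q^3+1)(q+1)\\
+(q^6+1)(q^3+1)(q^2+1)(q+1)+\tfrac12q^9(q^6+1)(q^3+1)(q^2+1)(q-1),
\end{multline*}
in which the coefficient of $q^{21}$ is $5/2$.
\item[(c)] For all other families, namely $B_n,C_n$ $(n\ge2)$, $D_n,{}^2D_n$ $(n\ge4)$, ${}^3D_4$, $G_2$, $F_4$, $E_6$, ${}^2E_6$, $E_7$, $E_8$, of all isogeny types, $\omega_\infty(G^F)$ is not eventually polynomial. For large $q$,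
\[
\omega_\infty(G_2(q))=q^{12}+2\sum_{i=7}^{11}q^i+3q^6+2\sum_{i=1}^5q^i+1+\delta\,q^4(q^4+q^2+1)(q+1)^2+R(q),
\]
where $\delta=1$ for $q$ odd, $\delta=0$ for $q$ even, and
\[
R(q)=\begin{cases}0&\text{if }3\mid q,\\ \frac12q^3(q^3+1)(q+1)(q^2+q+1)&\text{if }q\equiv1\pmod 3,\\ \frac12q^3(q^6-1)&\text{if }q\equiv2\pmod 3.\end{cases}
\]
For $G_2$, eventual polynomiality fails even when $q$ is restricted to the powers of one prime $p\equiv2\pmod3$.
\end{enumerate}
\end{theorem}

The reason for the dichotomy is as follows. An element $x=su\in G^F$ (Jordan decomposition) lies in the nilpotent group $Z(L)^FU_B^F$, where $L$ is the connected centralizer of $s$ and $B$ is a suitable $F$-stable Borel subgroup of $L$. So $\omega_\infty(G^F)$ is at most the number of such pairs $(L,B)$. The pairs in which $L$ is a Levi subgroup, that is, the centralizer of a torus, behave uniformly: for large $q$ each of them contributes one element to a non-nilpotent set (Section~\ref{sec:bounds}), and their number $f(q)$ is given by a formula that depends only on the root system and the twist (Section~\ref{sec:count}). In type $A$ there are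 no other pairs. In the other types some semisimple elements have a connected centralizer that is not a Levi subgroup. The order of such an element is divisible by a bad prime $\ell$, so its existence depends on whether $\ell=p$, and in some cases on $q$ modulo $\ell$. In the Suzuki and Ree families $q$ is an odd power of a fixed prime, and these conditions do not vary with $q$. In the remaining families they do vary, and we detect this by comparing powers of $2$ with powers of $3$: in Section~\ref{sec:BCD} for the types $B,C,D$, by an exact count in Section~\ref{sec:G2} for $G_2$, and by orders of magnitude in Section~\ref{sec:FE} for $F_4$ and type $E$. In every family $f(q)$ is a good approximation to $\omega_\infty(G^F)$; see Corollary~\ref{cor:approx}.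

\section{The group $SL_2(q)$ by hand}\label{sec:SL2}

Let $G=SL_2(k)$, let $F$ raise matrix entries to the $q$-th power, and let $q>5$. We show that $\omega_\infty(SL_2(q))=q^2+q+1$.

\emph{A cover by nilpotent subgroups.} A maximal torus $T$ of $G$ is the group of elements fixing each of two distinct lines of $k^2$, and $T$ is $F$-stable when $F$ preserves the unordered pair of lines. There are $\binom{q+1}2$ pairs of rational lines, for which $T^F=\{\operatorname{diag}(\lambda,\lambda^{-1}):\lambda^q=\lambda\}$ is cyclic of order $q-1$. There are $(q^2-q)/2$ pairs interchanged by $F$, for which $\lambda^q=\lambda^{-1}$ and $T^F$ is cyclic of order $q+1$. This makes $q^2$ tori. An element of $SL_2(q)$ with distinct eigenvalues lies in $T^F$ for its pair of eigenlines. Any other element is $\pm u$ with $u$ unipotent, and lies in $\{\pm1\}U_\ell$, where $U_\ell$ is the group of unipotent elements of $SL_2(q)$ fixing a rational line $\ell$; there are $q+1$ such lines. So $q^2+q+1$ abelian subgroups cover $SL_2(q)$.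

\emph{A non-nilpotent set of the same size.} Choose a generator $s_T$ of each $T^F$ and an element $u_\ell\ne1$ of each $U_\ell$. Since $s_T$ has order at least $5$, we have $s_T^4\neq1$, so $s_T^2$ has distinct eigenvalues and the same eigenlines as $s_T$. There are three kinds of pairs to examine.
\begin{itemize}
\item If $u_\ell,u_{\ell'}$ are linked, they generate a $p$-group, which fixes a nonzero vector. Since $u_\ell$ fixes only the line $\ell$, we get $\ell=\ell'$.
\item If $s_T,u_\ell$ are linked, they commute, having coprime orders. Then $u_\ell$ fixes both eigenlines of $s_T$, which is impossible.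
\item If $s_T,s_{T'}$ are linked, they generate a nilpotent $p'$-group. Its representation on $k^2$ is monomial, so it permutes two lines spanning $k^2$. Both $s_T^2$ and $s_{T'}^2$ fix these lines, so these are the eigenlines of $s_T$ and of $s_{T'}$, and $T=T'$.
\end{itemize}
In the last case the passage to squares cannot be avoided: if $4\mid q-1$ and $i^2=-1$, then $\operatorname{diag}(i,-i)$ and $\left(\begin{smallmatrix}0&1\\-1&0\end{smallmatrix}\right)$ lie in different tori but generate the quaternion group of order $8$.

Each step has a general form. The unipotent element fixing only one line becomes a regular unipotent element (Lemma~\ref{lem:regular}); the monomial argument shows that bounded powers of linked semisimple elements commute (Lemma~\ref{lem:powers}); and for large $q$ there are semisimple elements whose bounded powers still have the right centralizer (Lemma~\ref{lem:generic}). What does not generalize is that in $SL_2$ the centralizer of a semisimple element is always a maximal torus or $G$, and so is the centralizer of a torus.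

\section{Background}\label{sec:background}

\subsection{Conventions}
Fix an $F$-stable Borel subgroup $B_0$ of $G$ and an $F$-stable maximal torus $T_0\subseteq B_0$. Let $X$ be the character lattice of $T_0$, let $\Phi\supseteq\Phi^+\supseteq\Delta$ be the roots, positive roots and simple roots, $W$ the Weyl group, $N=|\Phi^+|$ and $r=\operatorname{rank}G$. We give $X\otimes\mathbb R$ a $W$-invariant inner product. The map $F^*\colon\lambda\mapsto\lambda\circ F$ acts on $X\otimes\mathbb R$ as $q_F\varphi$, where $\varphi$ is an isometry of finite order normalizing $W$, and $q_F=q$ except that $q_F=\sqrt q$ in the Suzuki and Ree families. If $q_F=q$, then $\varphi$ preserves $\Phi$ and permutes $\Delta$. In the Suzuki and Ree families $\varphi$ sends long roots to positive multiples of short roots and conversely, and it permutes the unit vectors along the simple roots by the symmetry of the diagram, so $\varphi^2=1$. In all cases the elements of $W\varphi$ permute the rays spanned by roots, and in this way they act on $\Phi$.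

For any $F$-stable maximal torus $T$ there is a permutation $\rho$ of the roots of $T$ with $F^*\alpha=p^{a}\rho(\alpha)$, where $a\geq 0$ depends on $\alpha$, and $F$ permutes the root subgroups $U_\alpha$ according to $\rho^{-1}$.

We write $C^\circ(s)$ for the identity component of $C_G(s)$. A \emph{Levi subgroup} is the centralizer in $G$ of a torus; it need not be a Levi complement of an $F$-stable parabolic subgroup. Both $G$ and the maximal tori are Levi subgroups. A \emph{subsystem} is a subset $\Psi\subseteq\Phi$ stable under the reflections $s_\alpha$, $\alpha\in\Psi$; these generate its Weyl group $W_\Psi$. It is \emph{parabolic} if $\mathbb Q\Psi\cap\Phi=\Psi$. A connected reductive subgroup $L$ containing a maximal torus $T$ is generated by $T$ and the root subgroups it contains, so it is determined by $T$ and its root system $\Phi_L$; its center is $\bigcap_{\alpha\in\Phi_L}\ker\alpha\subseteq T$. For a Borel subgroup $B$ of $L$ we write $U_B$ for its unipotent radical. Constants $c_1,c_2,\dots>0$ depend only on the family.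

We use Lang's theorem in two forms. If a connected group with an action of $F$ acts transitively and $F$-compatibly on a set, then the set has an $F$-fixed point. If $K$ is a connected $F$-stable normal subgroup of $H$, then $H^F\to(H/K)^F$ is onto.

\subsection{Standard facts}
The following facts are standard; they can be found in the work of Steinberg, Springer and Steinberg \cite{SS}, Carter, and Digne and Michel.
\begin{enumerate}
\item[(F1)] \emph{Centralizers.} Let $s$ lie in a maximal torus $T$ and put $\Psi_s=\{\alpha\in\Phi:\alpha(s)=1\}$, so that $\mathbb Z\Psi_s\cap\Phi=\Psi_s$. Then $C^\circ(s)$ is reductive, contains $T$, has root system $\Psi_s$, and $s\in Z(C^\circ(s))$. The group $C_G(s)$ is generated by $C^\circ(s)$ and $N_G(T)\cap C_G(s)$, so $|C_G(s):C^\circ(s)|$ divides $|W|$. All this holds in any connected reductive group. Further, $C_G(s)/C^\circ(s)$ embeds in the kernel of the simply connected cover $G_{sc}\to G$. It is therefore a $p'$-group, the unipotent elements of $C_G(s)$ lie in $C^\circ(s)$, and $C_G(s)$ is connected if $G$ is simply connected.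
\item[(F2)] \emph{Levi subgroups.} A connected reductive $L\supseteq T$ is a Levi subgroup if and only if $\Phi_L$ is parabolic, and then $L=C_G(Z(L)^\circ)$. Every parabolic subsystem occurs. Indeed, a root is trivial on the torus $(\bigcap_{\beta\in\Psi}\ker\beta)^\circ$ if and only if it lies in $\mathbb Q\Psi$.
\item[(F3)] \emph{Unipotent elements.} Let $L$ be a connected reductive $F$-stable subgroup containing a maximal torus of $G$. The Sylow $p$-subgroups of $L^F$ are the groups $U_B^F$ with $B$ an $F$-stable Borel subgroup of $L$, and $|U_B^F|=q_F^{\dim U_B}$. An element $u\in U_B$ is \emph{regular} in $L$ if and only if its coordinates at all simple roots of $B$ are nonzero, and a regular unipotent element lies in exactly one Borel subgroup of $L$. Each $U_B^F$ contains regular elements: if $U_1$ is the product of the root subgroups for non-simple positive roots, then $F$ permutes the factors of $U_B/U_1=\prod_{\alpha\ \mathrm{simple}}U_\alpha$, so $(U_B/U_1)^F$ has elements with all coordinates nonzero, and these lift to $U_B^F$ because $U_1$ is connected. If $L$ is a torus, then $B=L$ and $u=1$ is regular.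
\item[(F4)] \emph{Small tori.} If $S$ is an $F$-stable torus of rank $d$, then $(q_F-1)^d\le|S^F|\le(q_F+1)^d$.
\item[(F5)] \emph{Maximal tori.} There are $q_F^{2N}$ $F$-stable maximal tori (Steinberg). If $T={}^gT_0$ is one of them, conjugation by $g$ identifies its character lattice with $X$ and $F^*$ with $q_F\sigma$ for some $\sigma\in W\varphi$, the \emph{type} of $T$, which is defined up to $W$-conjugacy. The tori of a given type $\sigma$ form one $G^F$-class, $|T^F|=|\det(q_F\sigma-1)|=\det(q_F-\sigma)$, and $N_G(T)^F/T^F\cong C_W(\sigma)$. Hence, for a function $\theta(T)=\theta(\sigma)$ depending only on the type,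
\[
\sum_{T}\theta(T)=\frac{|G^F|}{|W|}\sum_{\sigma\in W\varphi}\frac{\theta(\sigma)}{\det(q_F-\sigma)} .
\]
\item[(F6)] \emph{Bad primes.} If $\Phi$ is irreducible and $\mathbb Z\Psi\cap\Phi=\Psi$, then the torsion of $\mathbb Z\Phi/\mathbb Z\Psi$ involves only bad primes: none for type $A$; $2$ for $B,C,D$; $2,3$ for $G_2,F_4,E_6,E_7$; $2,3,5$ for $E_8$.
\item[(F7)] \emph{Weyl groups.} The group $W_\Psi$ acts simply transitively on the positive systems of $\Psi$; we write $w_\Psi$ for the element sending a given $\Psi^+$ to $-\Psi^+$. The pointwise stabilizer in $W$ of a subspace is generated by the reflections in the roots orthogonal to it. Every parabolic subsystem with a positive system is $W$-conjugate to one whose simple roots form a subset of $\Delta$. If $\Phi$ is irreducible, $W$ is transitive on the roots of each length.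
\end{enumerate}

\subsection{Linked elements}
Let $x=su$ and $x'=s'u'$ be Jordan decompositions in $G^F$; the factors are the $p'$- and $p$-parts, and so are powers of $x$ and $x'$. A finite nilpotent group is the direct product of its Sylow subgroups. Hence, if $x$ and $x'$ are linked, then $\langle u,u'\rangle$ is a $p$-group, $\langle s,s'\rangle$ is a nilpotent $p'$-group, and each of $s,s'$ commutes with each of $u,u'$. Likewise powers of $s$ and $s'$ of coprime orders commute, and their $2$-parts generate a $2$-group. We use this without further comment. The next two lemmas extract what the unipotent and the semisimple parts tell us.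

\begin{lemma}\label{lem:regular}
Let $u$ be a regular unipotent element of a connected reductive group $L$.
\begin{enumerate}
\item[(i)] Every semisimple element of $C_L(u)$ lies in $Z(L)$.
\item[(ii)] Suppose that $L$ is as in \emph{(F3)}, that $u,u'\in L^F$ are both regular in $L$, and that $\langle u,u'\rangle$ is a $p$-group. Then $u$ and $u'$ lie in the same Borel subgroup of $L$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $g\in C_L(u)$ be semisimple. It normalizes the unique Borel subgroup $B$ containing $u$, so $g\in B$, and $g$ lies in a maximal torus of $B$. Conjugation by $g$ multiplies the coordinate of $u$ at a simple root $\alpha$ by $\alpha(g)$. This coordinate is nonzero, so $\alpha(g)=1$ for all simple $\alpha$, and $g\in Z(L)$.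

(ii) By Sylow's theorem and (F3), $\langle u,u'\rangle\le U_{B}^F$ for some Borel subgroup $B$ of $L$.
\end{proof}

Linked semisimple elements need not commute, as the quaternion group in Section~\ref{sec:SL2} shows, and an element that commutes with $s$ need not lie in $C^\circ(s)$. Both defects disappear after raising to a power that depends only on the family. Put
\[
\kappa_0=(\dim G)!\,|X/\mathbb Z\Phi|,\qquad \kappa=\kappa_0|W| .
\]

\begin{lemma}\label{lem:powers}
Let $\mathcal N\le G$ be a finite nilpotent $p'$-subgroup and $g,h\in\mathcal N$. Then $g^{\kappa_0}$ and $h^{\kappa_0}$ commute. Moreover, if $h^{\kappa_0}$ commutes with a semisimple element $y\in G$, then $h^\kappa\in C^\circ(y)$.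
\end{lemma}

\begin{proof}
Since $\mathcal N$ is nilpotent of order prime to $p$, each of its representations over $k$ is a direct sum of monomial representations. So $\mathcal N$, acting by $\operatorname{Ad}$, permutes $n=\dim G$ lines spanning $\operatorname{Lie}(G)$. The elements $g^{n!}$ and $h^{n!}$ fix each line, so $z=[g^{n!},h^{n!}]$ lies in $\ker\operatorname{Ad}$. This kernel is a closed normal subgroup, and it is proper because $T_0$ acts on $\operatorname{Lie}(G)$ through the roots; as $G$ is simple, it is central. Therefore $[g^{n!\mu},h^{n!\mu}]=z^{\mu^2}$ for all $\mu$. For $\mu=|X/\mathbb Z\Phi|$ this is $1$, because $Z(G)=\operatorname{Hom}(X/\mathbb Z\Phi,k^*)$ has order dividing $\mu$. The last claim holds since $|C_G(y):C^\circ(y)|$ divides $|W|$.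
\end{proof}

\section{An upper and a lower bound}\label{sec:bounds}

A \emph{stable pair} is a pair $(L,B)$, where $L$ is an $F$-stable connected reductive subgroup containing a maximal torus of $G$ and $B$ is an $F$-stable Borel subgroup of $L$. It is a \emph{Levi pair} if $L$ is a Levi subgroup. Let
\[
f(q)=\text{the number of Levi pairs of }G .
\]
For $SL_2$ the Levi pairs are the $q^2$ pairs $(T,T)$ and the $q+1$ pairs $(G,B)$.

\begin{lemma}\label{lem:upper}
The number $\omega_\infty(G^F)$ is at most the number of stable pairs $(L,B)$ such that $L=C^\circ(s)$ for some semisimple $s\in G^F$.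
\end{lemma}

\begin{proof}
Let $x=su\in G^F$ and $L=C^\circ(s)$. By (F1), $s\in Z(L)^F$ and $u\in L^F$, and by (F3) $u\in U_B^F$ for some $F$-stable Borel subgroup $B$ of $L$. So the groups $Z(L)^FU_B^F$ cover $G^F$, and each is nilpotent, being the product of a $p$-group and a central subgroup.
\end{proof}

For a lower bound we want one element $su$ for each pair, chosen so that the pair can be recovered from any element linked to $su$. By Lemma~\ref{lem:powers} we control only $s^\kappa$, so we need $C^\circ(s^\kappa)=L$. For a Levi subgroup such $s$ exist, since the central torus of $L$ has many rational points and the bad ones lie in a bounded number of subgroups of smaller dimension. This is the only place where $q$ has to be large.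

\begin{lemma}\label{lem:generic}
For each integer $\kappa'\ge1$ there is $q_0$, depending only on the family and $\kappa'$, such that for $q\ge q_0$ every $F$-stable Levi subgroup $L$ contains an element $s\in(Z(L)^\circ)^F$ with $C^\circ(s^{\kappa'})=L$.
\end{lemma}

\begin{proof}
Let $Z=Z(L)^\circ$, $d=\dim Z$, and let $T\subseteq L$ be an $F$-stable maximal torus. If $d=0$, then $L=C_G(Z)=G$ and $s=1$ works. Let $d\ge1$. For $\alpha\in\Phi\setminus\Phi_L$ put $K_\alpha=\{z\in Z:\alpha(z)^{\kappa'}=1\}$. By (F1) it suffices to find $s\in Z^F$ outside every $K_\alpha$.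

The group $K_\alpha$ need not be $F$-stable, so we replace it by $K_O=\bigcap_{\beta\in O}K_\beta$, where $O\subseteq\Phi\setminus\Phi_L$ is the $\rho$-orbit of $\alpha$. The relation $\beta(F(z))=\rho(\beta)(z)^{p^a}$ shows that $K_O$ is $F$-stable. For $z\in K_\beta\cap Z^F$ it gives $\rho(\beta)(z)^{\kappa'p^a}=1$, hence $z\in K_{\rho(\beta)}$ because $k^*$ has no $p$-torsion. Thus $K_\alpha\cap Z^F=K_O^F$.

Since $L=C_G(Z)$, the root $\alpha$ is nontrivial on $Z$, so $\dim K_O\le d-1$. The number of components of $K_O$ is at most the order of the torsion subgroup of $X(Z)/\langle\kappa'\beta|_Z:\beta\in O\rangle$, where $X(Z)=X/(X\cap\mathbb Q\Phi_L)$. There are finitely many possibilities for the subsets $\Phi_L$ and $O$ of $\Phi$, so this order is at most some $c$ depending only on the family and $\kappa'$. A component with an $F$-fixed point $z_0$ has fixed points $z_0(K_O^\circ)^F$. By (F4), $|K_O^F|\le c(q_F+1)^{d-1}$, while $|Z^F|\ge(q_F-1)^d>|\Phi|\,c\,(q_F+1)^{d-1}$ for large $q$.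
\end{proof}

Let $q$ be large. For each $F$-stable Levi subgroup $L$ choose $s_L\in(Z(L)^\circ)^F$ with $C^\circ(s_L^\kappa)=L$; then also $C^\circ(s_L)=L$, since $L\subseteq C^\circ(s_L)\subseteq C^\circ(s_L^\kappa)$. For each Levi pair $(L,B)$ choose $u_B\in U_B^F$ regular in $L$. The elements $s_Lu_B$ are called the \emph{generic elements}.

\begin{proposition}\label{prop:lower}
The generic elements of distinct Levi pairs are not linked. Hence $\omega_\infty(G^F)\ge f(q)$ for large $q$.
\end{proposition}

\begin{proof}
Let $su$ and $s'u'$ be the generic elements of $(L,B)$ and $(L',B')$, and suppose that they are linked. By Lemma~\ref{lem:powers}, $s'^{\kappa_0}$ commutes with $s^{\kappa_0}$, hence with $s^\kappa$, and so $s'^\kappa\in C^\circ(s^\kappa)=L$. It commutes with $u$, so $s'^\kappa\in Z(L)$ by Lemma~\ref{lem:regular}(i), and $L\subseteq C^\circ(s'^\kappa)=L'$. By symmetry $L=L'$, and $B=B'$ by Lemma~\ref{lem:regular}(ii). An element is linked to itself, so distinct pairs also give distinct elements.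
\end{proof}

The two bounds agree when every connected centralizer is a Levi subgroup. This happens in type $A$, which has no bad primes, and in types $B,C,D$ in characteristic $2$, where the only bad prime does not divide the order of any semisimple element.

\begin{proposition}\label{prop:alllevi}
Suppose that $G$ has type $A$, or that $G$ has type $B$, $C$ or $D$ and $p=2$; the isogeny type and the twist are arbitrary. Then $C^\circ(s)$ is a Levi subgroup for every semisimple $s$, and $\omega_\infty(G^F)=f(q)$ for large $q$.
\end{proposition}

\begin{proof}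
The second claim follows from the first by Lemma~\ref{lem:upper} and Proposition~\ref{prop:lower}. Let $\Psi=\Psi_s$ and $\alpha\in\mathbb Q\Psi\cap\Phi$. By (F2) we must show that $\alpha(s)=1$. Write the roots in coordinates $e_1,\dots,e_n$: they are the $e_a-e_b$ in type $A$, and the $\pm e_a\pm e_b$, possibly together with the $\pm e_a$ or the $\pm2e_a$, in the other types. Join $a\ne b$ if $e_a-e_b$ or $e_a+e_b$ lies in $\Psi$. For a connected component $K$ of this graph let $\Psi_K$ be the set of roots in $\Psi$ supported on $K$, and $\alpha_K$ the projection of $\alpha$ to the coordinates in $K$. Then $\Psi$ is the union of the $\Psi_K$, so $\alpha_K$ is an integral vector in $\mathbb Q\Psi_K$.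

Choose a spanning tree of $K$ and change the signs of coordinates so that $e_a-e_b\in\Psi_K$ for each edge $ab$ of the tree; in type $A$ no change is needed. Then $e_a-e_b\in\mathbb Z\Psi_K$ for all $a,b\in K$. If every element of $\Psi_K$ has the form $e_a-e_b$, then $\mathbb Z\Psi_K$ consists of all integral vectors on $K$ with coordinate sum $0$, and $\alpha_K\in\mathbb Z\Psi_K$. In type $A$ this is always the case, so $\alpha\in\mathbb Z\Psi$ and $\alpha(s)=1$. Otherwise $\Psi_K$ contains $e_a+e_b$, $e_a$ or $2e_a$ for some $a,b$. Then $2e_a\in\mathbb Z\Psi_K$, where in the first case $2e_a=(e_a+e_b)+(e_a-e_b)$. Hence $2e_b\in\mathbb Z\Psi_K$ for all $b\in K$, and $2\alpha_K\in\mathbb Z\Psi_K$. Summing over $K$ gives $2\alpha\in\mathbb Z\Psi$, so $\alpha(s)^2=1$, and $\alpha(s)=1$ when $p=2$.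
\end{proof}

\section{Counting stable pairs; type $A$}\label{sec:count}

\subsection{A counting formula}
Stable pairs become combinatorial objects once a maximal torus is fixed, so we count triples $(T,L,B)$ with $T\subseteq B$ an $F$-stable maximal torus. The group $U_B$ acts simply transitively on the maximal tori of $B$. By Lang's theorem one of them is $F$-stable, and then the $F$-stable ones form a regular $U_B^F$-orbit. So each stable pair lies in exactly $q_F^{\dim U_B}$ triples.

An \emph{oriented subsystem} is a pair $\pi=(\Psi,\Psi^+)$ of a subsystem and a positive system of it. Put $N_\pi=|\Psi^+|$ and let $W_\pi$ be the stabilizer of $\pi$ in $W$. If $T$ has type $\sigma$, a stable pair $(L,B)$ with $B\supseteq T$ is determined by the oriented subsystem $\pi$ formed by the roots of $L$ and of $B$; this $\pi$ is fixed by $\sigma$, and $N_\pi=\dim U_B$. The elements of $W\varphi$ that fix a given $\pi$ form either the empty set or a coset $W_\pi\sigma_\pi$, and $\sigma_\pi$ normalizes $W_\pi$.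

\begin{lemma}\label{lem:count}
\begin{enumerate}
\item[(i)] The number of stable pairs $(L,B)$ with $\dim U_B\ge\nu$ is at most $c_1q_F^{2N-\nu}$.
\item[(ii)] Let $\mathcal P$ be a set of stable pairs and $\mathcal R$ a set of couples $(\sigma,\pi)$, with $\sigma\in W\varphi$ and $\pi$ an oriented subsystem, which is invariant under the simultaneous action of $W$. Suppose that, for every $F$-stable maximal torus $T$ of type $\sigma$, the pairs in $\mathcal P$ with $B\supseteq T$ correspond to the $\pi$ with $(\sigma,\pi)\in\mathcal R$. Then
\begin{equation}\label{eq:count}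
|\mathcal P|=\sum_{\pi}\ \frac{|G^F|}{q_F^{N_\pi}}\cdot\frac1{|W_\pi|}\sum_{\sigma:\,(\sigma,\pi)\in\mathcal R}\frac1{\det(q_F-\sigma)},
\end{equation}
where $\pi$ runs over representatives of the $W$-orbits on oriented subsystems.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) By (F5) there are at most $c_1q_F^{2N}$ triples, where $c_1$ is the number of oriented subsystems, and each pair in question lies in at least $q_F^\nu$ of them.

(ii) Weight each triple by $q_F^{-\dim U_B}$, so that each pair has total weight $1$. By (F5),
\[
|\mathcal P|=\frac{|G^F|}{|W|}\sum_{(\sigma,\pi)\in\mathcal R}\frac{q_F^{-N_\pi}}{\det(q_F-\sigma)} .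
\]
The sum over $\sigma$ for fixed $\pi$ is constant on the $W$-orbit of $\pi$, which has $|W|/|W_\pi|$ elements.
\end{proof}

By (F2), $f(q)$ is given by \eqref{eq:count} with $\mathcal R=\{(\sigma,\pi):\Psi\text{ parabolic},\ \sigma\pi=\pi\}$. We call the summand belonging to $\pi$ the \emph{contribution} of its orbit. For $\Psi=\varnothing$ it is the number $q_F^{2N}$ of $F$-stable maximal tori; for $\Psi=\Phi$ it is the number $|G^F|/(q_F^N\det(q_F-\varphi))$ of $F$-stable Borel subgroups of $G$.

\begin{corollary}\label{cor:approx}
For every family and all large $q$ we have $f(q)\le\omega_\infty(G^F)\le f(q)+c_1q_F^{2N-2}$.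
\end{corollary}

\begin{proof}
The subsystems $\varnothing$ and $\{\pm\alpha\}$ are parabolic, so a stable pair that is not a Levi pair has $\dim U_B\ge2$. Apply Proposition~\ref{prop:lower}, Lemma~\ref{lem:upper} and Lemma~\ref{lem:count}(i).
\end{proof}

\subsection{The function $f$ is a polynomial}
The right side of \eqref{eq:count} is visibly a rational function of $q_F$. Invariant theory shows that the denominators cancel against $|G^F|$. Let $\mathcal S$ be the symmetric algebra of $V=X\otimes\mathbb C$. By Chevalley's theorem $\mathcal S^W$ is a polynomial algebra on homogeneous generators of degrees $d_1,\dots,d_r$ with $\sum d_i=N+r$; the generators can be chosen to be eigenvectors of $\varphi$, with eigenvalues $\varepsilon_i$. Let $\mathcal H=\bigoplus_j\mathcal H_j$ be the space of harmonic polynomials, a graded $\langle W,\varphi\rangle$-stable complement to the ideal $\mathcal I$ generated by the invariants of positive degree. Then $\mathcal H_0=\mathbb C$, $\mathcal H_j=0$ for $j>N$, and multiplication gives an isomorphism $\mathcal S^W\otimes\mathcal H\to\mathcal S$ of graded $\langle W,\varphi\rangle$-modules.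 Finally, recall the order formula
\begin{equation}\label{eq:order}
|G^F|=q_F^N\prod_{i=1}^r(q_F^{d_i}-\varepsilon_i).
\end{equation}

\begin{proposition}\label{prop:poly}
The contribution to $f(q)$ of the orbit of an oriented parabolic subsystem $\pi$ fixed by $\sigma_\pi\in W\varphi$ is
\begin{equation}\label{eq:contrib}
\sum_{j=0}^N\operatorname{Tr}\bigl(\sigma_\pi\,\big|\,\mathcal H_j^{W_\pi}\bigr)\,q_F^{\,2N-N_\pi-j}.
\end{equation}
If $q_F=q$, then $f$ is a polynomial in $q$ with integer coefficients that depends only on the root system and the twisting type.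
\end{proposition}

\begin{proof}
For an endomorphism $g$ of $V$ we have $\det(1-\tau g)^{-1}=\sum_i\tau^i\operatorname{Tr}(g|\mathcal S^i)$. The average of the elements of $W_\pi$ is the projection onto the $W_\pi$-invariants, which $\sigma_\pi$ preserves. Also $\mathcal S^{W_\pi}=\mathcal S^W\otimes\mathcal H^{W_\pi}$, and $\sigma_\pi$ acts on $\mathcal S^W$ as $\varphi$. Hence (Molien's formula)
\begin{equation}\label{eq:molien}
\frac1{|W_\pi|}\sum_{\sigma\in W_\pi\sigma_\pi}\frac1{\det(1-\tau\sigma)}=\sum_i\tau^i\operatorname{Tr}\bigl(\sigma_\pi|(\mathcal S^i)^{W_\pi}\bigr)=\frac{\sum_j\tau^j\operatorname{Tr}(\sigma_\pi|\mathcal H_j^{W_\pi})}{\prod_i(1-\varepsilon_i\tau^{d_i})} .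
\end{equation}
Put $\tau=q_F^{-1}$. Then $\det(q_F-\sigma)=q_F^r\det(1-\tau\sigma)$ and $|G^F|=q_F^{2N+r}\prod_i(1-\varepsilon_i\tau^{d_i})$, and \eqref{eq:contrib} follows from \eqref{eq:count}. The exponents are nonnegative since $N_\pi,j\le N$. If $q_F=q$, then $W$ and $\varphi$ preserve $\mathbb Q\Phi$, so $\mathcal H\cong\mathcal S/\mathcal I$ and the action on it are defined over $\mathbb Q$; the traces are rational sums of roots of unity, hence integers. They depend only on $\Phi$ and $\varphi$.
\end{proof}

\subsection{Rank at most two}\label{sub:examples}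
In rank $2$ the parabolic subsystems are $\varnothing$, $\Phi$ and the $\{\pm\alpha\}$. An oriented subsystem of the last kind is simply a root $\alpha$, and by (F7) $W_\pi$ is generated by the reflection in a root orthogonal to $\alpha$, if there is one. We apply \eqref{eq:count} directly.

\emph{Type $A_1$.} Here $f=q^2+q+1$, as in Section~\ref{sec:SL2}.

\emph{Type $A_2$.} Here $|G^F|=q^3(q^2-1)(q^3-1)$. The roots form one orbit, with $W_\pi=1$ and $\sigma=1$, and contribute $|G^F|/(q(q-1)^2)=q^2(q^2+q+1)(q+1)$. In $SL_3$ this counts the decompositions of $\mathbb F_q^3$ into a line and a plane, together with a line in the plane. There are $(q+1)(q^2+q+1)$ Borel subgroups. Therefore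
\[
f=q^6+(q^5+2q^4+2q^3+q^2)+(q^3+2q^2+2q+1)=q^6+q^5+2q^4+3q^3+3q^2+2q+1 .
\]
With Proposition~\ref{prop:alllevi} this proves Theorem~\ref{thm:answers}(2).

\emph{Type ${}^2A_2$.} Here $|G^F|=q^3(q^2-1)(q^3+1)$ and $W\varphi=-W$. The only element of $-W$ fixing $\alpha$ is $-s_\alpha$, with eigenvalues $1,-1$, so the roots contribute $|G^F|/(q(q^2-1))=q^5+q^2$. Also $\det(q-\varphi)=q^2-1$, so there are $q^3+1$ Borel subgroups, and $f=q^6+q^5+q^3+q^2+1$.

\emph{Types $B_2=C_2$ and $G_2$, untwisted.} There are two orbits of roots, long and short, each with $|W_\pi|=2$. Each contributes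
\[
\frac{|G^F|}{q(q-1)}\cdot\frac12\Bigl(\frac1{q-1}+\frac1{q+1}\Bigr)=\frac{|G^F|}{(q-1)(q^2-1)} .
\]
For $Sp_4$ we have $|G^F|=q^4(q^2-1)(q^4-1)$, so
\begin{equation}\label{eq:fSp4}
\begin{split}
f&=q^8+2q^4(q^3+q^2+q+1)+(q+1)(q^3+q^2+q+1)\\
&=q^8+2q^7+2q^6+2q^5+3q^4+2q^3+2q^2+2q+1 .
\end{split}
\end{equation}
For $G_2$ we have $|G^F|=q^6(q^2-1)(q^6-1)$, so
\begin{equation}\label{eq:fG2}
f=q^{12}+2q^6\sum_{i=0}^5q^i+(q+1)\sum_{i=0}^5q^i=q^{12}+2\sum_{i=7}^{11}q^i+3q^6+2\sum_{i=1}^5q^i+1 .
\end{equation}

\subsection{Proof of Theorem~\ref{thm:class}(a)}
By Propositions~\ref{prop:alllevi} and~\ref{prop:poly}, $\omega_\infty(G^F)=f(q)$ is a polynomial for large $q$, independent of the isogeny type. The types $A_1$ and ${}^2A_2$ were computed above. In the other cases we find a coefficient near the top that is at least $2$; by \eqref{eq:contrib}, only orbits with small $N_\pi$ are involved.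

An oriented parabolic subsystem of $A_{n-1}$ is a partition of $\{1,\dots,n\}$ into blocks, each with a linear order. So the orbits of $W=S_n$ correspond to partitions $\lambda$ of $n$, we have $N_\pi=\sum_i\binom{\lambda_i}2$, and $W_\pi$ permutes blocks of equal size, preserving the orders. The partitions with $N_\pi\le3$ are $(1^n)$, $(2,1^{n-2})$, $(2^2,1^{n-4})$, $(2^3,1^{n-6})$, $(3,1^{n-3})$, with $N_\pi=0,1,2,3,3$. The orbit $(1^n)$ contributes $q^{2N}$ only. For $v\in S_n$ normalizing $W_\pi$, formula \eqref{eq:molien} with degrees $2,\dots,n$ and $\mathbb C^n=V\oplus\mathbb C$ gives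
\[
h_v(\tau):=\sum_j\tau^j\operatorname{Tr}\bigl(v|\mathcal H_j^{W_\pi}\bigr)=\prod_{i=1}^n(1-\tau^i)\cdot\frac1{|W_\pi|}\sum_{w\in W_\pi v}\frac1{\det(1-\tau w\,|\,\mathbb C^n)} .
\]
A cycle of length $i$ contributes the factor $1-\tau^i$ to the determinant, and the average of $\det(1-\tau w|\mathbb C^a)^{-1}$ over $S_a$ is $\prod_{i=1}^a(1-\tau^i)^{-1}$, the Hilbert series of the symmetric polynomials.

\emph{Untwisted case, $n\ge3$: the coefficient of $q^{2N-2}$.} We take $\sigma_\pi=1$ and need $N_\pi+j=2$. For $(2,1^{n-2})$ we have $W_\pi=S_{n-2}$ and $h_1=(1-\tau^{n-1})(1-\tau^n)/(1-\tau)^2$, whose coefficient of $\tau$ is $2$. The partition $(2^2,1^{n-4})$ exists for $n\ge4$ and contributes $\dim\mathcal H_0=1$. The coefficient is $2$ for $n=3$ and $3$ for $n\ge4$.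

\emph{Twisted case, $n\ge4$: the coefficient of $q^{2N-3}$.} Now $W\varphi=-W$, and we may take $\sigma_\pi=-w_\Psi$. Since $-1$ acts on $\mathcal H_j$ as $(-1)^j$, the orbit of $\pi$ contributes $(-1)^j$ times the coefficient of $\tau^j$ in $h_{w_\Psi}$, where $j=3-N_\pi$.
\begin{itemize}
\item $(2,1^{n-2})$, $j=2$: here $w_\Psi=(12)$ and $h=(1-\tau^{n-1})(1-\tau^n)/(1-\tau^2)$. The contribution is $1$.
\item $(2^2,1^{n-4})$, $j=1$: with blocks $1<2$ and $3<4$ we have $W_\pi=\langle(13)(24)\rangle\times S_{n-4}$ and $w_\Psi=(12)(34)$. Both $(12)(34)$ and $(13)(24)(12)(34)=(14)(23)$ have two $2$-cycles, so $h=\prod_{i=n-3}^n(1-\tau^i)/(1-\tau^2)^2$. The coefficient of $\tau$ is $-1$ for $n=4$ and $0$ for $n\ge5$, so the contribution is $1$ for $n=4$ and $0$ for $n\ge5$.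
\item $(3,1^{n-3})$, $j=0$: the contribution is $1$. The same holds for $(2^3,1^{n-6})$, which exists for $n\ge6$.
\end{itemize}
The total is $3$ for $n=4$, $2$ for $n=5$, and $3$ for $n\ge6$. \qed

\section{Types $B$, $C$, $D$}\label{sec:BCD}

For these types $\omega_\infty(G^F)=f(q)$ when $q$ is a large power of $2$. It therefore suffices to find, for infinitely many $q$, a single element that is linked to no generic element. The smallest case shows how.

\begin{example}\label{ex:Sp4}
Let $G=Sp_4$ with $q$ odd, let $Y=Y_1\perp Y_2$ be a rational decomposition of the natural module into nondegenerate planes, and let $t$ act as $-1$ on $Y_1$ and as $1$ on $Y_2$. Then $L=C_G(t)=SL(Y_1)\times SL(Y_2)$ has finite center and $L\neq G$, so $L$ is not a Levi subgroup. Let $u=(u_1,u_2)\in L^F$ be unipotent with $u_1,u_2\ne1$. Suppose that $tu$ is linked to a generic element $s'u'$ with $s'$ of odd order. Then $s'$ commutes with $t$, so $s'=(g_1,g_2)\in L$. Each $g_i$ is semisimple and commutes with $u_i$, so $g_i=\pm1$, and $s'=1$ as its order is odd. Then $u'$ is regular in $C^\circ(1)=G$ and commutes with $t$, so $t\in Z(G)$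 by Lemma~\ref{lem:regular}(i), which is false.

The assumption on the order of $s'$ is needed. Write $Y=k^2\otimes\Pi$ with $k^2$ symplectic and $\Pi$ a plane with the quadratic form $\xi^2+d\eta^2$, $d\in\mathbb F_q^*$, and take $t=1\otimes\operatorname{diag}(-1,1)$, $u=u_1\otimes1$, $s'=1\otimes g$ with $g\in SO(\Pi)^F$. This group is cyclic of order $q-1$ or $q+1$, according to $d$, and $t$ inverts $s'$. If $g$ has order a power of $2$, then $\langle t,s'\rangle$ is a $2$-group centralizing $u$, so $tu$ is linked to $s'u$. If that order is large, then $C^\circ(s'^\kappa)\cong GL_2$ is the centralizer of the torus $1\otimes SO(\Pi)$ and $u$ is regular in it, so $s'u$ is a possible choice of generic element.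
\end{example}

So we want all $s_L$ to have odd order, and for this we choose $q$ so that the $2$-part of $|G^F|$ stays bounded.

\begin{lemma}\label{lem:odd}
Suppose that $q_F=q$. There is an integer $b$, depending only on the family, such that the $2$-part of $|G^F|$ divides $2^b$ for all $q=3^j$ with $j$ odd. For large such $q$, every $F$-stable Levi subgroup $L$ has an element $s_L\in(Z(L)^\circ)^F$ of odd order with $C^\circ(s_L^\kappa)=L$.
\end{lemma}

\begin{proof}
Let $v_2$ be the $2$-adic valuation. Since $q^2=9^j\equiv9\pmod{16}$, we have $v_2(q^2-1)=3$, and so $v_2(q^i-1)\le v_2(q^{2i}-1)=3+v_2(i)$. Let $\mu$ be the order of $\varphi$. As $\varepsilon_i^\mu=1$, the quotient $(q^{d_i\mu}-1)/(q^{d_i}-\varepsilon_i)$ is an algebraic integer. By \eqref{eq:order}, $q^N\prod_i(q^{d_i\mu}-1)/|G^F|$ is a rational algebraic integer, hence an integer, and the first claim follows. For the second, take $s$ from Lemma~\ref{lem:generic} with $\kappa'=2^b\kappa$ and put $s_L=s^{2^b}$.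
\end{proof}

Whenever $q=3^j$ with $j$ odd and large, we choose the generic elements with all $s_L$ of odd order. The next lemma generalizes Example~\ref{ex:Sp4}. In this section we need only $M=G$ and $z=1$; the general form, in which the involution lives in a smaller Levi subgroup $M$ and $z$ cuts the centralizer down to $M$, is used in Section~\ref{sec:FE}.

\begin{lemma}\label{lem:unlinked}
Let $q_F=q=3^j$ with $j$ odd and large. Let $M$ be an $F$-stable Levi subgroup, $z\in(Z(M)^\circ)^F$ an element of odd order with $C^\circ(z^\kappa)=M$, and $t\in M^F$ a $2$-element such that $L=C_M(t)^\circ$ is not a Levi subgroup of $G$. Put $s=tz$. Then $C^\circ(s)=C^\circ(tz^\kappa)=L$, and for every unipotent $u\in L^F$ regular in $L$, the element $su$ is linked to no generic element.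
\end{lemma}

\begin{proof}
Let $T\ni t$ be a maximal torus of $M$; it contains $z$. A root is trivial on $z$, or on $z^\kappa$, exactly when it lies in $\Phi_M$. Since $\alpha(t)$ has $2$-power order while $\alpha(z)$ and $\alpha(z^\kappa)$ have odd order, the roots trivial on $tz$, or on $tz^\kappa$, are the roots of $M$ trivial on $t$. This proves the first claim, and shows that $L$ is $F$-stable.

Suppose that $su$ is linked to the generic element $s'u'$ of $(L',B')$. The elements $t$ and $z$ are powers of $s$. As $s'$ has odd order, it commutes with $t$, and $s'^{\kappa_0}$ commutes with $z^{\kappa_0}$ by Lemma~\ref{lem:powers}. So $s'^{\kappa_0}$ commutes with $tz^\kappa$, and $s'^\kappa\in C^\circ(tz^\kappa)=L$. It commutes with $u$, so $s'^\kappa\in Z(L)$ and $L\subseteq C^\circ(s'^\kappa)=L'$. Now $s\in L'$ commutes with $u'$, which is regular in $L'$; so $s\in Z(L')$ and $L'\subseteq C^\circ(s)=L$. Thus $L=L'$ is a Levi subgroup, a contradiction.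
\end{proof}

\begin{proposition}\label{prop:plusone}
Suppose that $\Phi$ is not of type $A$ and $q_F=q$. Then $\omega_\infty(G^F)\ge f(q)+1$ for large $q=3^j$ with $j$ odd.
\end{proposition}

\begin{proof}
Let $\gamma$ be the highest root and $t=\gamma^\vee(-1)\in T_0$, so that $t^2=1$ and $\beta(t)=(-1)^{\langle\beta,\gamma^\vee\rangle}$; in $Sp_4$ this is the element of Example~\ref{ex:Sp4}. The isometry $\varphi$ permutes $\Delta$ and so fixes $\gamma$. Hence $\langle F^*\lambda,\gamma^\vee\rangle=q\langle\lambda,\gamma^\vee\rangle$ for $\lambda\in X$, which gives $F(t)=\gamma^\vee((-1)^q)=t$. As $\gamma$ is long and dominant, $\langle\beta,\gamma^\vee\rangle\in\{0,1\}$ for positive $\beta\ne\gamma$. Since $\Phi$ is not of type $A$, the node $-\gamma$ of the extended Dynkin diagram is joined to exactly one simple root $\alpha_i$. So $\Psi_t$ contains $\gamma$ and the $r-1$ other simple roots, which together span $\mathbb Q\Phi$, but $\alpha_i\notin\Psi_t$. Thus $\Psi_t$ is not parabolic. Lemma~\ref{lem:unlinked} with $M=G$ and $z=1$ gives an element that can be added to the generic elements.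
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:answers}(1) and of Theorem~\ref{thm:class}(c) for types $B,C,D$]
Consider a family of type $B_n$, $C_n$, $D_n$, ${}^2D_n$ or ${}^3D_4$. Suppose that $\omega_\infty(G^F)=P(q)$ for all large $q$. By Proposition~\ref{prop:alllevi} the polynomials $P$ and $f$ agree at all large powers of $2$, so $P=f$, contrary to Proposition~\ref{prop:plusone}. For $Sp_4$ the polynomial $f$ is given by \eqref{eq:fSp4}.
\end{proof}

\section{The group $G_2$ and the Suzuki and Ree families}\label{sec:G2}

\subsection{Centralizers with center of prime order}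
For the exceptional types both $2$ and $3$ are bad, and neither characteristic $2$ nor characteristic $3$ removes all non-Levi centralizers. In the cases of this section the non-Levi centralizers that occur have a center of prime order, and this rigidity replaces genericity: such a pair, too, contributes exactly one element. For $G$ of type $G_2$ or $F_4$ we have $X=\mathbb Z\Phi$, the group $G$ is simply connected, and $Z(G)=1$; so $C_G(s)$ is connected for all semisimple $s$.

\begin{lemma}\label{lem:prime}
Let $G$ have type $G_2$ or $F_4$, let $F$ be any Steinberg endomorphism, and let $q$ be large. Let $\mathcal E$ be the set of stable pairs $(L,B)$ such that $L=C_G(s)$ for some semisimple $s\in G^F$, $L$ is not a Levi subgroup, and $|Z(L)|$ is prime. Then $\omega_\infty(G^F)\ge f(q)+|\mathcal E|$, with equality if every non-Levi centralizer $C_G(s)$ with $s\in G^F$ semisimple has a center of prime order.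
\end{lemma}

\begin{proof}
The statement on equality follows from Lemma~\ref{lem:upper}. For each $L$ occurring in $\mathcal E$ fix $s_L\in G^F$ with $C_G(s_L)=L$, and for each $(L,B)\in\mathcal E$ fix a regular $u_B\in U_B^F$. We show that these elements $s_Lu_B$ and the generic elements, one for each pair, are pairwise not linked. By Proposition~\ref{prop:lower} it suffices to consider $x=su$ coming from $(L,B)\in\mathcal E$ and $y=s'u'$ coming from another pair $(L',B')$ of either kind; in both kinds $L'=C_G(s')$.

Suppose that $x$ and $y$ are linked. Since $L\ne G$ we have $s\ne1$, so $Z(L)=\langle s\rangle$. The nilpotent $p'$-group $\mathcal N=\langle s,s'\rangle$ centralizes $u$, so $C_{\mathcal N}(s)=\mathcal N\cap L\subseteq Z(L)=\langle s\rangle$ by Lemma~\ref{lem:regular}(i). The center of $\mathcal N$ is nontrivial and lies in $C_{\mathcal N}(s)$, and $\langle s\rangle$ has prime order, so $Z(\mathcal N)=\langle s\rangle$. Hence $\mathcal N=C_{\mathcal N}(s)=\langle s\rangle$ and $s'\in\langle s\rangle$. If $s'\ne1$, then $\langle s'\rangle=\langle s\rangle$, so $L'=L$, and $B'=B$ by Lemma~\ref{lem:regular}(ii),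 a contradiction. If $s'=1$, then $L'=G$, and $s$ commutes with $u'$, which is regular in $G$; so $s\in Z(G)=1$, again a contradiction.
\end{proof}

To count $\mathcal E$ with Lemma~\ref{lem:count} we translate its definition into root data.

\begin{lemma}\label{lem:recognize}
Let $G$ have type $G_2$ or $F_4$, let $T$ be an $F$-stable maximal torus of type $\sigma$, and let $\pi=(\Psi,\Psi^+)$ be an oriented subsystem such that $\mathbb Z\Psi\cap\Phi=\Psi$ and $\ell=[\mathbb Z\Phi:\mathbb Z\Psi]$ is prime. If $\ell=p$, then $\Psi\neq\Psi_s$ for all $s\in T$. If $\ell\ne p$, then every centralizer $C_G(s)$, $s\in T$, with root system $\Psi$ has center of order $\ell$; and $\pi$ comes from a pair in $\mathcal E$ with $B\supseteq T$ if and only if $\sigma\pi=\pi$ and $q_F\sigma$ acts trivially on $\mathbb Z\Phi/\mathbb Z\Psi$. The last condition is automatic for $\ell=2$.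
\end{lemma}

\begin{proof}
Put $Z_\Psi=\bigcap_{\alpha\in\Psi}\ker\alpha=\operatorname{Hom}(\mathbb Z\Phi/\mathbb Z\Psi,k^*)$. If $\Psi_s=\Psi$, then $1\ne s\in Z_\Psi=Z(C_G(s))$. For $\ell=p$ the group $Z_\Psi$ is trivial, and for $\ell\ne p$ it has order $\ell$. Conversely, let $\ell\neq p$ and $1\ne s\in Z_\Psi$. Then $\mathbb Z\Psi\subseteq\mathbb Z\Psi_s\ne\mathbb Z\Phi$, as $Z(G)=1$; so $\mathbb Z\Psi_s=\mathbb Z\Psi$ and $\Psi_s=\Psi$. The subsystem $\Psi$ has full rank and is proper, so it is not parabolic. It follows that $\pi$ comes from $\mathcal E$ if and only if $\sigma\pi=\pi$ and $Z_\Psi^F\ne1$. Since $\lambda(F(z))=(F^*\lambda)(z)$, the map $F$ acts on $Z_\Psi$ by the unit modulo $\ell$ by which $F^*=q_F\sigma$ acts on $\mathbb Z\Phi/\mathbb Z\Psi\cong\mathbb Z/\ell$.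
\end{proof}

The possible $\Psi_s$ are described by a theorem of Deriziotis (see \cite[\S2.15]{Hum}): $\Psi_s$ is $W$-conjugate to the subsystem generated by a proper subset of $\Delta\cup\{-\gamma\}$, where $\gamma=\sum_{\alpha\in\Delta}n_\alpha\alpha$ is the highest root. If $\Psi_s$ has rank $r$, exactly one node is omitted; if moreover $\Psi_s\ne\Phi$, this node is a simple root $\alpha$ and $[\mathbb Z\Phi:\mathbb Z\Psi_s]=n_\alpha$, the \emph{mark} of $\alpha$. We write $\tilde A_n$ for a component of type $A_n$ consisting of short roots. We shall also use that $W_\Psi$ acts trivially on $\mathbb Z\Phi/\mathbb Z\Psi$, because $s_\alpha\lambda-\lambda\in\mathbb Z\alpha$.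

\subsection{Type $G_2$}
Let $\gamma=3\alpha_1+2\alpha_2$ with $\alpha_1$ short, and give short and long roots squared lengths $1$ and $3$. Subsystems of rank at most $1$ are parabolic, so a non-parabolic $\Psi_s$ has rank $2$ and is one of the following.
\begin{itemize}
\item \emph{Type $A_1\tilde A_1$, of index $2$} (omit $\alpha_2$): a long root line and the short root line orthogonal to it. Vectors of $\mathbb Z\Psi$ have squared length $a^2+3b^2$, so $\mathbb Z\Psi\cap\Phi=\Psi$. There are three such subsystems and $12$ oriented ones. The group $W$, of order $12$, permutes them transitively by (F7), so $W_\pi=1$.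
\item \emph{Type $A_2$, of index $3$} (omit $\alpha_1$): all long roots. Nonzero vectors of $\mathbb Z\Psi$ have squared length at least $3$, so $\mathbb Z\Psi\cap\Phi=\Psi$. There are six orientations, so $|W_\pi|=2$. As $-1\in W$, we have $W_\pi=\{1,\iota\}$ with $\iota=-w_\Psi$, which has eigenvalues $1,-1$ and acts as $-1$ on $\mathbb Z\Phi/\mathbb Z\Psi\cong\mathbb Z/3$.
\end{itemize}
Both indices are prime, so Lemmas~\ref{lem:prime} and~\ref{lem:recognize} give $\omega_\infty(G^F)=f(q)+|\mathcal E|$ for large $q$, for any $F$.

\begin{proof}[Proof of Theorem~\ref{thm:class}(c) for $G_2$]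
Here $W\varphi=W$, and $f$ is given by \eqref{eq:fG2}. Pairs of type $A_1\tilde A_1$ occur if and only if $p\ne2$. Then only $\sigma=1$ fixes $\pi$, and \eqref{eq:count} gives
\[
\frac{|G^F|}{q^2(q-1)^2}=q^4(q+1)\frac{q^6-1}{q-1}=q^4(q^4+q^2+1)(q+1)^2
\]
pairs. Pairs of type $A_2$ need $p\ne3$. The map $q\sigma$ acts on $\mathbb Z/3$ as $q$ for $\sigma=1$ and as $-q$ for $\sigma=\iota$. So exactly one $\sigma$ is allowed: $\sigma=1$, with $\det(q-\sigma)=(q-1)^2$, if $q\equiv1\pmod3$, and $\sigma=\iota$, with $\det(q-\sigma)=q^2-1$, if $q\equiv2\pmod 3$. The number of pairs is $|G^F|/(2q^3\det(q-\sigma))=R(q)$. This proves the formula.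

If $\omega_\infty(G_2(q))=P(q)$ for all large $q$, then $P-f$ has degree $9$ by the values at powers of $4$ and degree $10$ by the values at powers of $3$, which is absurd. If $q=p^j$ with $p\equiv2\pmod3$ fixed, then $\delta$ is constant, and even and odd $j$ give the two nonzero expressions for $R$, whose difference is
\[
\tfrac12q^3(q^3+1)(q^2+q+1)\bigl[(q+1)-(q-1)\bigr]=q^3(q^3+1)(q^2+q+1)\ne0.\qedhere
\]
\end{proof}

\subsection{The families ${}^2B_2$ and ${}^2G_2$}
In the Suzuki and Ree families every $\sigma\in W\varphi$ interchanges long and short roots, so a subsystem fixed by $\sigma$ has equally many of each. Also, if $\sigma$ interchanges two independent unit vectors, it has eigenvalues $1,-1$ on their span, which contributes the factor $q_F^2-1=q-1$ to $\det(q_F-\sigma)$. In rank $2$ the only parabolic subsystems that count are $\varnothing$ and $\Phi$.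

For ${}^2B_2$ we have $p=2$ and $|G^F|=q^2(q^2+1)(q-1)$. By Proposition~\ref{prop:alllevi},
\[
\omega_\infty(G^F)=f=q_F^8+\frac{|G^F|}{q_F^4(q-1)}=q^4+q^2+1 .
\]

For ${}^2G_2$ we have $p=3$ and $|G^F|=q^3(q^3+1)(q-1)$, so $f=q_F^{12}+|G^F|/(q_F^6(q-1))=q^6+q^3+1$. Only the non-Levi type $A_1\tilde A_1$ occurs. The isometry $\varphi$ permutes the $12$ oriented subsystems of this type, on which $W$ acts simply transitively. So each is fixed by exactly one $\sigma\in W\varphi$, and $\sigma$ interchanges the directions of the two positive roots. Thus $|\mathcal E|=|G^F|/(q_F^2(q-1))=q^5+q^2$, and $\omega_\infty(G^F)=q^6+q^5+q^3+q^2+1$.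

\subsection{The root system $F_4$}
The long roots are $\pm e_a\pm e_b$, of squared length $2$; the short roots are $\pm e_a$ and $\frac12(\pm1,\pm1,\pm1,\pm1)$, of squared length $1$. The product of the reflections in $e_1,\dots,e_4$ is $-1$. The extended Dynkin diagram is the chain $-\gamma,\alpha_1,\alpha_2,\alpha_3,\alpha_4$, in which the first three roots are long, the last two are short, and the simple roots have marks $2,3,4,2$. By (F7) the proper parabolic subsystems have types
\begin{equation}\label{eq:F4par}
\varnothing,\quad A_1,\ \tilde A_1,\quad A_2,\ \tilde A_2,\ A_1\tilde A_1,\ B_2,\quad B_3,\ C_3,\ A_2\tilde A_1,\ A_1\tilde A_2 .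
\end{equation}

The following observation locates the source of non-Levi centralizers in characteristic $2$; we use it again in Section~\ref{sec:FE}.

\begin{lemma}\label{lem:oddprime}
Let $G$ be of any type, $p=2$, and let $\Psi=\Psi_s$ be non-parabolic. Then the parabolic subsystem $\Phi'=\mathbb Q\Psi\cap\Phi$ has an irreducible component $\Phi_1$ such that $\Psi_1=\Psi\cap\Phi_1$ has full rank in $\Phi_1$ and $[\mathbb Z\Phi_1:\mathbb Z\Psi_1]$ is divisible by an odd prime that is bad for $\Phi_1$. If $G$ has type $F_4$, then $\Psi$ has type $A_2\tilde A_2$ and index $3$.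
\end{lemma}

\begin{proof}
Let $\Phi_1,\Phi_2,\dots$ be the components of $\Phi'$ and $\Psi_i=\Psi\cap\Phi_i$. The finite group $\mathbb Z\Phi'/\mathbb Z\Psi$ is the direct sum of the groups $\mathbb Z\Phi_i/\mathbb Z\Psi_i$. Evaluation at $s$ maps it to $k^*$, nontrivially since $\Phi'\ne\Psi$, and $k^*$ has no elements of even order. So an odd prime divides the order of some summand, say the first. As $\mathbb Z\Psi_1\cap\Phi_1=\Psi_1$, this prime is bad for $\Phi_1$ by (F6). In type $F_4$, the components in \eqref{eq:F4par} have no odd bad prime, so $\Phi_1=\Phi$, the rank of $\Psi$ is $4$, and $3$ divides the index. The omitted node is therefore $\alpha_2$, and $\Psi$ is conjugate to the subsystem generated by $\{-\gamma,\alpha_1\}$ and $\{\alpha_3,\alpha_4\}$.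
\end{proof}

\subsection{The family ${}^2F_4$}
Here $p=2$, $q=2^{2a+1}$ and $|G^F|=q^{12}(q^6+1)(q^4-1)(q^3+1)(q-1)$. By Lemmas~\ref{lem:prime}, \ref{lem:recognize} and~\ref{lem:oddprime} (the hypothesis $\mathbb Z\Psi\cap\Phi=\Psi$ holds for $\Psi=\Psi_s$ by (F1)), $\omega_\infty(G^F)=f(q)+|\mathcal E|$. The parabolic types with equally many long and short roots are $\varnothing$, $A_1\tilde A_1$, $B_2$, $F_4$; note that $B_3$ has $12$ long and $6$ short roots, and $C_3$ the reverse. In each case below $\varphi$ preserves the set of oriented subsystems of the given type, and we show that $W$ is transitive on this set; it follows that each $\pi$ is fixed by some $\sigma\in W\varphi$.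

\emph{Type $\varnothing$} contributes $q_F^{48}=q^{24}$.

\emph{Type $A_1\tilde A_1$.} Here $\pi$ is a long root together with an orthogonal short root. The stabilizer of the long root $e_1+e_2$ is the Weyl group of $(e_1+e_2)^\perp\cap\Phi$. This parabolic subsystem has the $6$ long roots $\pm(e_1-e_2),\pm e_3\pm e_4$ and the $12$ short roots $\pm e_3,\pm e_4,\pm\frac12(1,-1,\pm1,\pm1)$, so it has type $C_3$ by \eqref{eq:F4par}, and its Weyl group is transitive on the short ones. Thus $W$ is transitive, and we take $\Psi^+=\{e_1+e_2,e_3\}$. The group $W_\pi$ fixes both roots, so it is generated by the reflections in the roots orthogonal to $\Psi$, namely $\pm(e_1-e_2)$ and $\pm e_4$; it has order $4$. An element $\sigma\in W_\pi\sigma_\pi$ interchanges the directions of $\Psi^+$, giving the factor $q-1$. On the orthogonal plane it interchanges the two axes, and all four choices of signs occur; the factor is $q_F^2-1$ twice and $q_F^2+1$ twice. With $q_F^{N_\pi}=q$ the contribution is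
\[
\frac{|G^F|}{q(q-1)}\cdot\frac14\Bigl(\frac2{q-1}+\frac2{q+1}\Bigr)=\frac{|G^F|}{(q-1)(q^2-1)}=q^{12}(q^6+1)(q^3+1)(q^2+1).
\]

\emph{Type $B_2$.} Only the subset $\{\alpha_2,\alpha_3\}$ of $\Delta$ has this type, so $W$ is transitive by (F7). Take for $\Psi$ the roots in the span of $e_1,e_2$. The two simple roots of $\Psi^+$ have different lengths, so $W_\pi$ fixes both and is the Weyl group, of order $8$, of the $B_2$ in the span of $e_3,e_4$. On the span of $\Psi$, $\sigma$ interchanges the two simple directions, giving $q-1$. On the orthogonal plane the eight root directions are at multiples of $45^\circ$, alternately short and long, and $\sigma$ runs over the eight isometries of this configuration that interchange long and short. These are four reflections, with factor $q-1$, and the four rotations by odd multiples of $45^\circ$, with factor $q\mp\sqrt{2q}+1$, twice each. Since $(q+1)^2-2q=q^2+1$, the average of the inverse factors is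
\[
\frac18\Bigl(\frac4{q-1}+\frac{4(q+1)}{q^2+1}\Bigr)=\frac{q^2}{(q-1)(q^2+1)} .
\]
With $q_F^{N_\pi}=q^2$ the contribution is $|G^F|/((q-1)^2(q^2+1))=q^{12}(q^6+1)(q^3+1)(q+1)$.

\emph{Type $F_4$.} The map $\varphi$ permutes the simple directions in two $2$-cycles, so the contribution is $|G^F|/(q^{12}(q-1)^2)=(q^6+1)(q^3+1)(q^2+1)(q+1)$.

\emph{The set $\mathcal E$: type $A_2\tilde A_2$.} Let $\Psi=\Psi_1\cup\Psi_2$ with $\Psi_1$ of type $A_2$ and $\Psi_2\perp\Psi_1$ of type $\tilde A_2$. The parabolic subsystems $\mathbb Q\Psi_1\cap\Phi$ and $\Psi_1^\perp\cap\Phi$ have rank $2$ and contain $\Psi_1$ and $\Psi_2$ respectively, so by \eqref{eq:F4par} they equal $\Psi_1$ and $\Psi_2$. Only $\{\alpha_1,\alpha_2\}\subseteq\Delta$ has type $A_2$, so $W$ is transitive on the $\Psi_1$, hence on the $\Psi$, and hence on the $\pi$. In particular all $\Psi$ have index $3$. Squared lengths in $\mathbb Z\Psi_1$ are $0,2,6,\dots$ and in $\mathbb Z\Psi_2$ they are $0,1,3,\dots$, with only roots of $\Psi$ having squared lengths $2$ and $1$ respectively; so $\mathbb Z\Psi\cap\Phi=\Psi$, and Lemma~\ref{lem:recognize} applies.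

An element of $W_\pi$ fixes or interchanges the two simple roots of $\Psi_1^+$. If it fixes them, it lies in $W_{\Psi_2}$ and fixes $\Psi_2^+$, so it is trivial. Hence $W_\pi=\{1,\iota\}$ with $\iota=-w_\Psi$, which acts as $-1$ on $\mathbb Z\Phi/\mathbb Z\Psi\cong\mathbb Z/3$. The two elements of $W\varphi$ fixing $\pi$ differ by $\iota$, so for exactly one of them, which we call $\sigma$, the map $q_F\sigma$ is trivial on $\mathbb Z/3$. To find $\det(q_F-\sigma)$ we determine $\sigma^2$. Since $\varphi^2=1$, we have $\sigma^2\in W$, so $\sigma^2\in\{1,\iota\}$. The map $(q_F\sigma)^2=q\sigma^2$ is trivial on $\mathbb Z/3$ and $q\equiv-1\pmod3$, so $\sigma^2=\iota$. On each of the planes $\mathbb R\Psi_1$, $\mathbb R\Psi_2$ the element $\iota$ interchanges the simple roots, so it has eigenvalues $1,-1$, and $\sigma$ interchanges the two planes. On the $1$-eigenspace of $\iota$, which is spanned by one line from each plane, $\sigma$ interchanges these lines and $\sigma^2=1$, so the eigenvalues are $\pm1$. On the $(-1)$-eigenspace $\sigma^2=-1$, so the eigenvalues are $\pm\sqrt{-1}$. Thus $\det(q_F-\sigma)=(q-1)(q+1)$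 and
\[
|\mathcal E|=\frac12\cdot\frac{|G^F|}{q_F^6(q^2-1)}=\tfrac12q^9(q^6+1)(q^3+1)(q^2+1)(q-1).
\]

Adding the five terms gives the polynomial of Theorem~\ref{thm:class}(b). Since $(q^6+1)(q^3+1)=q^9+q^6+q^3+1$, the terms of types $A_1\tilde A_1$ and $B_2$ each contribute $1$ to the coefficient of $q^{21}$; the term $|\mathcal E|$ has degree $21$ and leading coefficient $\frac12$; and the other two terms contribute $0$. The coefficient is $\frac52$. This completes the proof of Theorem~\ref{thm:class}(b).

\section{The families $F_4$, $E_6$, ${}^2E_6$, $E_7$, $E_8$}\label{sec:FE}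

Here $q_F=q$. We do not compute $\omega_\infty(G^F)$; instead we show that $\omega_\infty-f$ grows at different rates along powers of $2$ and along powers of $3$. By Lemma~\ref{lem:count}(i), pairs with large $L$ are rare. In characteristic $2$ the non-Levi centralizers come from odd bad primes and are large. In characteristic $3$ there are non-Levi centralizers with only $m$ positive roots, where
\[
m=2\ \text{ for }F_4,\qquad m=4\ \text{ for type }E .
\]
They give about $q^{2N-m}$ elements not linked to the generic ones. Their centers are not of prime order, so Lemma~\ref{lem:prime} does not apply, and these elements may be linked to one another. We show that each is linked to at most about $q^m$ of them, which leaves about $q^{2N-2m}$. So the task in characteristic $2$ is to exclude non-Levi centralizers with $2m$ or fewer positive roots.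

\subsection{Characteristic $2$}

\begin{proposition}\label{prop:char2}
For $q=2^j$ we have $\omega_\infty(G^F)\le f(q)+c_1q^{2N-2m-1}$.
\end{proposition}

\begin{proof}
By Lemmas~\ref{lem:upper} and~\ref{lem:count}(i) it suffices to show that a non-parabolic $\Psi=\Psi_s$ has at least $2m+1$ positive roots. For $F_4$, Lemma~\ref{lem:oddprime} gives type $A_2\tilde A_2$, with $6\ge5$ positive roots.

Let $G$ have type $E$, and take $\Phi_1$, $\Psi_1$ and an odd prime $\ell$ dividing $I=[\mathbb Z\Phi_1:\mathbb Z\Psi_1]$ from Lemma~\ref{lem:oddprime}. All components are of type $A$, $D$ or $E$, and $\ell$ is bad for $\Phi_1$, so $\Phi_1$ is $E_6$, $E_7$ or $E_8$. The Gram determinants of the root lattices satisfy $\det\Psi_1=I^2\det\Phi_1$; they are multiplicative over components and equal $n+1$ for $A_n$, $4$ for $D_n$, and $3,2,1$ for $E_6,E_7,E_8$. In rank at most $8$, the components with determinant divisible by $3$ are $A_2,A_5,A_8,E_6$, with $3,15,36,36$ positive roots, and only $A_8$ has determinant divisible by $9$. The only component with determinant divisible by $5$ is $A_4$, and its determinant is $5$. A subsystem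 of rank $d$ has at least $d$ positive roots.
\begin{itemize}
\item $\Phi_1=E_6$: here $\ell=3$ and $27\mid\det\Psi_1$. This needs three components among $A_2,A_5,E_6$ within rank $6$, so $\Psi_1=3A_2$, with $9$ positive roots.
\item $\Phi_1=E_7$: here $\ell=3$ and $9\mid\det\Psi_1$, so there are two components among $A_2,A_5,E_6$. Either one has at least $15$ positive roots, or both are $A_2$ and the remaining components have rank $3$, giving at least $3+3+3=9$.
\item $\Phi_1=E_8$, $\ell=3$: either $\Psi_1=A_8$, or there are two components as before, giving at least $15$ or at least $3+3+4=10$.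
\item $\Phi_1=E_8$, $\ell=5$: here $25\mid\det\Psi_1$, so $\Psi_1=2A_4$, with $20$ positive roots.
\end{itemize}
In all cases $|\Psi^+|\ge9=2m+1$.
\end{proof}

\subsection{Characteristic $3$: the extra elements}
Let $q=3^j$ with $j$ odd and large, with generic elements as in Section~\ref{sec:BCD}. Let $M_0\supseteq T_0$ be the Levi subgroup whose simple roots form the subdiagram of type $B_2$ (for $F_4$) or $D_4$ (for type $E$). This subdiagram is unique, hence $\varphi$-stable, so $M_0$ is $F$-stable. These are the smallest irreducible types other than $A$ available in each case. Let $\gamma_0$ be the highest root of $\Phi_{M_0}$ and $t_0=\gamma_0^\vee(-1)$. It is $F$-fixed by the argument in Proposition~\ref{prop:plusone}, since $\varphi$ fixes $\gamma_0$. In the usual coordinates of $B_2$ and $D_4$ we have $\gamma_0=e_1+e_2$, and $L_0=C_{M_0}(t_0)^\circ$ has root system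
\[
\Psi_0=\{\pm e_1\pm e_2\}\subseteq B_2,\qquad \Psi_0=\{\pm e_1\pm e_2,\ \pm e_3\pm e_4\}\subseteq D_4 .
\]
So $\Psi_0$ consists of $m$ mutually orthogonal pairs of long roots (in $D_4$ all roots count as long), and $\mathbb Q\Psi_0\cap\Phi=\Phi_{M_0}\ne\Psi_0$. Thus $L_0$ is not a Levi subgroup. Let $z_0=s_{M_0}$, of odd order with $C^\circ(z_0^\kappa)=M_0$.

Let $\mathcal D$ be the set of stable pairs $(L,B)$ with $L$ a $G^F$-conjugate of $L_0$. For each such $L$ fix $g\in G^F$ with $L={}^gL_0$, and attach to $L$ the data $t={}^gt_0$, $z={}^gz_0$, $s=tz$, $M={}^gM_0$. For each $(L,B)\in\mathcal D$ fix a regular $u\in U_B^F$ and call $su$ the \emph{extra element} of $(L,B)$. By Lemma~\ref{lem:unlinked}, $C^\circ(s)=C^\circ(tz^\kappa)=C_M(t)^\circ=L$, and no extra element is linked to a generic element. Distinct pairs give distinct elements, since $L=C^\circ(s)$ and $B$ is the unique Borel subgroup of $L$ containing $u$.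

\begin{lemma}\label{lem:many}
We have $|\mathcal D|\ge c_2q^{2N-m}$.
\end{lemma}

\begin{proof}
All maximal tori of $L_0$ are conjugate in $L_0$, so $N_G(L_0)=L_0\,(N_G(L_0)\cap N_G(T_0))$ and $|N_{G^F}(L_0):L_0^F|\le|W|$. An $F$-stable Borel subgroup $B$ of $L_0$ has $|B^F|\le q^m(q+1)^r$ by (F3) and (F4), and it has $|L_0^F:B^F|$ conjugates under $L_0^F$. Hence $|\mathcal D|\ge|G^F|/(|W|q^m(q+1)^r)$, and $|G^F|\ge2^{-r}q^{2N+r}$ by \eqref{eq:order}.
\end{proof}

To bound the links among extra elements we shall recover $B'$ from an element $u$ that is regular in a different subgroup $L$. This requires that regularity be intrinsic, and it is here that the choice of $M_0$ pays off, since $M_0$ is classical and regularity can be read off from a rank.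

\begin{lemma}\label{lem:transfer}
Let $p\neq2$, and let $M$ be a connected reductive group with root system $B_2$ or $D_4$, of rank $m$. Let $L,L'\le M$ be connected reductive subgroups, each containing a maximal torus of $M$, whose root systems consist of $m$ mutually orthogonal pairs of long roots. If a unipotent element $u\in L\cap L'$ is regular in $L$, it is regular in $L'$.
\end{lemma}

\begin{proof}
The character lattice of a maximal torus of $M/Z(M)$ lies between the root lattice and the weight lattice, and its index over the root lattice is a power of $p$. The weight lattice modulo the root lattice is a $2$-group, so $M/Z(M)$ is the adjoint group, $SO_5$ or $SO_8/\{\pm1\}$. Under the maps $M\to M/Z(M)\leftarrow\hat M=SO(Y)$, with $\dim Y=5$ or $8$, the kernels are central and consist of semisimple elements. So unipotent elements, root subgroups, and connected subgroups containing a maximal torus correspond bijectively, and regularity is preserved by the criterion in (F3). We may therefore assume that $M=SO(Y)$.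

Fix a maximal torus of $L$, with weights $\pm e_a$ (and $0$ if $\dim Y=5$) on $Y$. In $B_2$ the root system of $L$ is $\{\pm e_1\pm e_2\}$, so $L=SO(Y_1)$ for an orthogonal decomposition $Y=Y_1\perp Y_2$ of dimensions $4+1$. In $D_4$ the roots orthogonal to $e_1+e_2$ are $\pm(e_1-e_2)$ and $\pm e_3\pm e_4$, which span three mutually orthogonal lines. So each of the $12$ root lines lies in exactly one set of four mutually orthogonal ones, and these sets are the three systems $\{\pm e_a\pm e_b,\pm e_c\pm e_d\}$ with $\{a,b,c,d\}=\{1,2,3,4\}$. Hence $L=SO(Y_1)\times SO(Y_2)$ with dimensions $4+4$. The same description holds for $L'$, with another decomposition of $Y$.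

The group $SO_4$ is the image of $SL_2\times SL_2$ acting on $k^2\otimes k^2$. A unipotent element has the form $(1+\mu)\otimes(1+\nu)$ with $\mu^2=\nu^2=0$, and it is regular if and only if $\mu,\nu\ne0$. Subtracting the identity and squaring gives
\[
(\mu\otimes1+1\otimes\nu+\mu\otimes\nu)^2=2\,\mu\otimes\nu,
\]
which, as $p\ne2$, has rank $1$ if $\mu,\nu\ne0$ and is $0$ otherwise. So a unipotent element $u$ of $L$ is regular in $L$ if and only if $(u-1)^2$ has rank $m/2$ on $Y$. This condition does not refer to $L$, and it characterizes regularity in $L'$ as well.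
\end{proof}

\begin{lemma}\label{lem:degree}
Each extra element is linked to at most $c_3q^m$ extra elements.
\end{lemma}

\begin{proof}
Let $x=su$ be the extra element of $(L,B)$, with data $t,z,M$, and let $y=s'u'$ be an extra element linked to $x$, belonging to $(L',B')$, with data $t',z',M'$. We show that the odd parts force $M=M'$, that there are few choices for $t'$, and that $t'$ determines $y$.

\emph{Step 1: $M=M'$.} The element $z'$ has odd order, so it commutes with $t$, and $z'^{\kappa_0}$ commutes with $z^{\kappa_0}$ by Lemma~\ref{lem:powers}. Hence $z'^\kappa\in C^\circ(tz^\kappa)=L$. It commutes with $u$, so $z'^\kappa\in Z(L)$ and $L\subseteq C^\circ(z'^\kappa)=M'$. With respect to a maximal torus of $L$, the subsystem $\Phi_{M'}$ is parabolic and contains $\Phi_L$, which spans $\mathbb Q\Phi_M$. So $M\subseteq M'$, and these connected groups have the same dimension.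

\emph{Step 2: there are at most $c_3q^m$ possibilities for $t'$.} Both $t$ and $t'$ lie in $H=C_{M^F}(u)$ and generate a $2$-group, so $t'$ lies in a Sylow $2$-subgroup of $H$ containing $t$. Such a subgroup has order at most $2^b$ by Lemma~\ref{lem:odd}. Fix a Sylow $2$-subgroup $Q_0$ of $H$. Those containing $t$ are the $h^{-1}Q_0h$ with $hth^{-1}\in Q_0$. There are at most $2^b|C_H(t)|$ such $h\in H$, and each subgroup arises from $|N_H(Q_0)|\ge|Z(M)^F|$ of them. So the number of possible $t'$ is at most $2^{2b}|C_H(t)|/|Z(M)^F|$.

By (F1) in $M$, the subgroup $C_H(t)\cap L=C_{L^F}(u)$ has index at most $|W|$ in $C_H(t)$. An element of $C_{L^F}(u)$ normalizes $B$, so lies in $B$; its unipotent part lies in $U_B^F$, and its semisimple part lies in $Z(L)^F$ by Lemma~\ref{lem:regular}(i). Thus $|C_{L^F}(u)|\le|Z(L)^F|\,q^m$. Finally $Z(M)\subseteq Z(L)$, and both have dimension $r-m$, so $Z(M)\supseteq Z(L)^\circ$. Therefore $|Z(L)^F:Z(M)^F|\le|Z(L):Z(L)^\circ|$, which is at most the order of the torsion subgroup of $X/\mathbb Z\Psi_0$.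

\emph{Step 3: $t'$ determines $y$.} The group $L'=C_M(t')^\circ$ is determined by $t'$, and $s'$ is attached to $L'$. The unipotent element $u$ commutes with $s'$, so $u\in C^\circ(s')=L'$ by (F1). Each of the inclusions $L\subseteq M$ and $L'\subseteq M$ is conjugate to $L_0\subseteq M_0$, so Lemma~\ref{lem:transfer} shows that $u$ is regular in $L'$. By Lemma~\ref{lem:regular}(ii), $B'$ is the unique Borel subgroup of $L'$ containing $u$. So $(L',B')$, and with it $y$, is determined.
\end{proof}

\begin{proposition}\label{prop:char3}
For large $q=3^j$ with $j$ odd we have $\omega_\infty(G^F)\ge f(q)+c_4q^{2N-2m}$.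
\end{proposition}

\begin{proof}
Choose an extra element, discard the extra elements linked to it, and repeat. Each round removes at most $1+c_3q^m$ elements by Lemma~\ref{lem:degree}, so by Lemma~\ref{lem:many} we obtain at least $c_2q^{2N-m}/(1+c_3q^m)\ge c_4q^{2N-2m}$ pairwise unlinked extra elements. Together with the generic elements they form a non-nilpotent set.
\end{proof}

\begin{proof}[End of the proof of Theorem~\ref{thm:class}(c)]
Let the family have type $F_4$, $E_6$, ${}^2E_6$, $E_7$ or $E_8$, and suppose that $\omega_\infty(G^F)=P(q)$ for all large $q$. By Propositions~\ref{prop:lower} and~\ref{prop:char2}, $0\le P(q)-f(q)\le c_1q^{2N-2m-1}$ at all large powers of $2$, so the polynomial $P-f$ is zero or has degree at most $2N-2m-1$. This contradicts Proposition~\ref{prop:char3}. The types $B,C,D$ and $G_2$ were treated in Sections~\ref{sec:BCD} and~\ref{sec:G2}.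
\end{proof}

\begin{thebibliography}{9}

\bibitem{ABG}
Azizollah Azad, John R. Britnell, Nick Gill, \emph{Nilpotent covers and non-nilpotent subsets of finite groups of Lie type}, arXiv:1305.3748 (2013).

\bibitem{Hum}
Humphreys, \emph{Conjugacy Classes in Semisimple Algebraic Groups}.

\bibitem{SS}
Springer and Steinberg, \emph{Conjugacy classes}.

\end{thebibliography}
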